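\title{Schur multipliers on Schatten classes at the critical rate of decay}

\begin{abstract}
Let $1<a<\infty$, $a\neq2$, and $\frac1r=|\frac1a-\frac12|$. We prove that multiplying the blocks $e_jve_k$ of an operator $v$ by $m_{f(j)-f(k)}$ defines a bounded map on the Schatten class $\mathcal C^a$, of norm at most $40\max(a,a')\,C$, whenever $|m_n|\le C(1+|n|^{1/r})^{-1}$. This answers a question posed by Rozendaal and Veraar. Only $m\in\ell^{r,\infty}$ is needed, and the difference $s-t$ may be replaced by any labeling of pairs that is injective in each variable. The proof splits $m$ into level sets and shows that the resulting operators are almost orthogonal in $\mathcal C^a$. For monotone weights the decay $n^{-1/r}$ is also necessary, the constant grows at least like $\max(a,a')^{1/2}$, and the estimate fails for $a=1$.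
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $H$ be a complex Hilbert space. The singular values of a compact operator $x$ on $H$ are the eigenvalues of $|x|=(x^*x)^{1/2}$, repeated according to multiplicity. For $a\in[1,\infty)$ the Schatten class $\mathcal C^a$ consists of the compact operators whose singular values lie in $\ell^a$, and $\|x\|_a$ is the $\ell^a$-norm of that sequence. We write $\|\cdot\|_\infty$ for the operator norm, $\tau$ for the trace, and $a'$ for the exponent with $\frac1a+\frac1{a'}=1$.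

A \emph{countable spectral resolution} of $H$ is a family $(e_j)_{j\in\mathbb Z}$ of orthogonal projections with $e_je_k=0$ for $j\neq k$ and $\sum_je_jh=h$ for all $h\in H$. It cuts an operator $v$ into blocks $e_jve_k$. For $m:\mathbb Z\to\mathbb C$ and $f:\mathbb Z\to\mathbb Z$ we consider the Schur multiplier
\begin{equation}\label{eq:def}
M^e_{m,f}v=\lim_{n\to\infty}\sum_{|j|,|k|\le n}m_{f(j)-f(k)}\,e_jve_k,\qquad v\in\mathcal C^a,
\end{equation}
and for $r\in[1,\infty)$ we put
\[
C_m=\sup_{n\in\mathbb Z}\,(1+|n|^{1/r})\,|m_n|.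
\]
If the $e_j$ are the coordinate projections of $\ell^2(\mathbb Z)$ and $f(j)=j$, then $M^e_{m,f}$ multiplies the $n$-th diagonal of a matrix by $m_n$. The quantity $C_m$ measures only the size of $m$: the signs of the $m_n$ are arbitrary. One thus asks how fast $m$ must decay to make up for a complete lack of regularity. The following result is known.

\begin{theorem}\label{thm:known}
Let $a\in(1,\infty)\setminus\{2\}$ and $r\in[1,\infty)$ satisfy $\frac1r>|\frac1a-\frac12|$. There is a constant $C_{a,r}\ge0$, depending only on $a$ and $r$, such that for all $H$, $(e_j)$, $f$ and all $m$ with $C_m<\infty$, the operator $M^e_{m,f}$ is well defined on $\mathcal C^a$ and $\|M^e_{m,f}\|_{\mathcal L(\mathcal C^a)}\le C_{a,r}C_m$.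
\end{theorem}

The question posed in \cite{RV} is whether Theorem~\ref{thm:known} remains true when $\frac1r=|\frac1a-\frac12|$.

Let $r_a$ be defined by $\frac1{r_a}=|\frac1a-\frac12|$. To see where this exponent comes from, take $H$ finite-dimensional. The blocks are orthogonal in the Hilbert space $\mathcal C^2$, so for $a=2$ the norm is at most $\sup|m_n|$ and no decay is needed. For the operator norm the Cauchy--Schwarz inequality gives the bound $\|m\|_{\ell^2}$. Interpolation and duality then give the bound $\|m\|_{\ell^{r_a}}$ on $\mathcal C^a$ (Proposition~\ref{prop:strong}). If $\frac1r>\frac1{r_a}$, then $\sum_n(1+|n|^{1/r})^{-r_a}<\infty$, so $\|m\|_{\ell^{r_a}}$ is at most a constant times $C_m$, as in Theorem~\ref{thm:known}. If $r=r_a$, the series diverges like $\sum1/|n|$, and for $m$ supported in $|n|<N$ the bound grows like $(\log N)^{1/r}$. For $a=1$, $r=2$ this loss is real: we shall find multipliers with $C_m=1$ and norm at least a constant times $(\log N)^{1/2}$. One might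 therefore guess that the endpoint fails for every $a$. It does not.

\begin{theorem}\label{thm:main}
Let $a\in(1,\infty)\setminus\{2\}$, $\frac1r=|\frac1a-\frac12|$ and $p=\max(a,a')$. For every Hilbert space $H$, every countable spectral resolution $(e_j)$ of $H$, every $f:\mathbb Z\to\mathbb Z$ and every $m:\mathbb Z\to\mathbb C$ with $C_m<\infty$, the limit \eqref{eq:def} exists in $\mathcal C^a$ for every $v\in\mathcal C^a$, and
\[
\|M^e_{m,f}\|_{\mathcal L(\mathcal C^a)}\le40\,p\,C_m.
\]
\end{theorem}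

Here $2<p<\infty$, $\frac1r=\frac12-\frac1p$ and $2<r<\infty$. The proof uses neither the order nor the group structure of $\mathbb Z$. Of $m$ it uses only how many values exceed a given level. For a set $\Lambda$, a function $\mu:\Lambda\to\mathbb C$ and $r\in(0,\infty)$ put
\[
\|\mu\|_{r,\infty}=\sup_{t>0}\;t\,\#\{\lambda\in\Lambda:|\mu_\lambda|\ge t\}^{1/r},
\]
so that $\|\mu\|_{r,\infty}\le1$ means that at most $t^{-r}$ values have modulus $\ge t$, for every $t>0$. Of the map $(s,t)\mapsto s-t$ it uses only that no value occurs twice in a row or twice in a column. For sets $S,\Lambda$ we call $c:S\times S\to\Lambda$ a \emph{proper labeling} if $c(s,\cdot)$ and $c(\cdot,t)$ are injective for all $s,t\in S$. Examples are $c(s,t)=s-t$ on $\mathbb Z$ and $c(s,t)=st^{-1}$ on any group.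

\begin{theorem}\label{thm:general}
Let $a,r,p$ be as in Theorem~\ref{thm:main}. Let $(e_j)$ be a countable spectral resolution of $H$, let $S,\Lambda$ be sets, $f:\mathbb Z\to S$, $c:S\times S\to\Lambda$ a proper labeling, and $\mu:\Lambda\to\mathbb C$ with $\|\mu\|_{r,\infty}<\infty$. Then
\[
Mv=\lim_{n\to\infty}\sum_{|j|,|k|\le n}\mu_{c(f(j),f(k))}\,e_jve_k
\]
exists in $\mathcal C^a$ for every $v\in\mathcal C^a$, and $\|M\|_{\mathcal L(\mathcal C^a)}\le28\,p\,\|\mu\|_{r,\infty}$.
\end{theorem}

\begin{theorem}\label{thm:sharp}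
Let $a,r,p$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(i)] For nonincreasing $w:\mathbb N_0\to[0,\infty)$ let $K_a(w)$ be the supremum of $\|M^e_{m,f}\|_{\mathcal L(\mathcal C^a)}$ over all $H$, $(e_j)$, $f$ and all finitely supported $m$ with $|m_n|\le w(|n|)$. Then
\[
\tfrac14\sup_{n\ge0}(1+n)^{1/r}w(n)\;\le\;K_a(w)\;\le\;40\,p\,\sup_{n\ge0}(1+n)^{1/r}w(n).
\]
\item[(ii)] The best constant in Theorem~\ref{thm:main} lies between $c_0\sqrt p$ and $40p$, where $c_0>0$ is absolute. For $a=1$, $r=2$ no constant exists.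
\end{enumerate}
\end{theorem}

By (i), the decay $w(n)=O(n^{-1/r})$ is necessary and sufficient for monotone weights. Taking $w(n)=(1+n^\beta)^{-1}$ with $\beta<|\frac1a-\frac12|$ gives $K_a(w)=\infty$. For fixed $a$, this says that the exponent in Theorem~\ref{thm:main} cannot be lowered. For a fixed rate of decay, it says that the critical $a$ and $a'$ are the endpoints of the range of exponents on which that decay suffices. So Theorem~\ref{thm:main} cannot be reached by fixing the class of multipliers and interpolating between two Schatten classes on either side of $\mathcal C^a$.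

Sections~\ref{sec:reduction} and~\ref{sec:two} reduce Theorem~\ref{thm:general} to finite dimensions and isolate the two estimates behind the $\ell^r$ bound. Section~\ref{sec:model} shows on circulant matrices, for $p=4$, how these two estimates give the endpoint. Sections~\ref{sec:trace} and~\ref{sec:proof} contain the general proof, and Section~\ref{sec:sharp} proves the lower bounds.

\section{Reduction to finite dimensions}\label{sec:reduction}

We use the following standard facts. One has $\|x\|_a=\|x^*\|_a=\tau(|x|^a)^{1/a}$, and $\|x^*x\|_{a/2}=\|x\|_a^2$ for $a\ge2$. H\"older's inequality states that $\|x_1\cdots x_n\|_a\le\prod_i\|x_i\|_{a_i}$ if $\frac1a=\sum_i\frac1{a_i}$ with all exponents in $[1,\infty]$; also $|\tau(x)|\le\|x\|_1$. If $x\le y$ are self-adjoint and $b\ge0$, then $\tau(xb)\le\tau(yb)$. Operators of finite rank are dense in $\mathcal C^a$ for $a<\infty$. If $\dim H<\infty$, we let $\mathcal C^\infty$ be the space of all operators with the operator norm, and $\|x\|_a=\max\{|\tau(xy)|:\|y\|_{a'}\le1\}$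 for $1\le a\le\infty$.

\begin{lemma}\label{lem:count}
Let $r\ge2$, $m:\mathbb Z\to\mathbb C$ and $W=\sup_n(1+|n|)^{1/r}|m_n|$. Then $\|m\|_{r,\infty}\le\sqrt2\,W\le\sqrt2\,C_m$.
\end{lemma}

\begin{proof}
If $|m_n|\ge t>0$, then $|n|\le(W/t)^r-1$, and fewer than $2(W/t)^r$ integers $n$ satisfy this inequality when any does. Hence $\|m\|_{r,\infty}\le2^{1/r}W\le\sqrt2\,W$. Finally $(1+|n|)^{1/r}\le1+|n|^{1/r}$, so $W\le C_m$.
\end{proof}

Since $28\sqrt2<40$, Theorem~\ref{thm:general} with $S=\Lambda=\mathbb Z$, $c(s,t)=s-t$ and $\mu=m$ gives Theorem~\ref{thm:main} and the two upper bounds in Theorem~\ref{thm:sharp}.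

The core of the matter is the following statement. A \emph{finite setting} consists of a finite-dimensional Hilbert space $H$, a finite family $(Q_s)_{s\in S}$ of pairwise orthogonal projections with sum $1$, and a proper labeling $c:S\times S\to\Lambda$ with $\Lambda$ finite. For $\mu:\Lambda\to\mathbb C$ put
\[
M_\mu v=\sum_{s,t\in S}\mu_{c(s,t)}\,Q_svQ_t.
\]

\begin{proposition}\label{prop:finite}
Let $a,r,p$ be as in Theorem~\ref{thm:main}. In every finite setting, $\|M_\mu\|_{\mathcal L(\mathcal C^a)}\le28\,p\,\|\mu\|_{r,\infty}$.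
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:general} from Proposition~\ref{prop:finite}]
Let $K=28p\|\mu\|_{r,\infty}$ and $M_nv=\sum_{|j|,|k|\le n}\mu_{c(f(j),f(k))}e_jve_k$. The map $(j,k)\mapsto c(f(j),f(k))$ need not be proper, because $f$ need not be injective. The remedy is to merge all indices $j$ with the same value $f(j)$ into one block.

Fix $n$ and let $v$ have finite rank. Let $\pi_j$ be the orthogonal projection onto the finite-dimensional space $e_j(\operatorname{ran}v+\operatorname{ran}v^*)\subset e_jH$. Then $\pi_jv=\pi_je_jv=e_jv$, and in the same way $\pi_kv^*=e_kv^*$, that is, $v\pi_k=ve_k$. Hence $e_jve_k=\pi_jv\pi_k$. Put $\pi=\sum_{|j|\le n}\pi_j$, $S_0=f(\{-n,\dots,n\})$, $\Lambda_0=c(S_0\times S_0)$ and $Q_s=\sum_{|j|\le n,\,f(j)=s}\pi_j$ for $s\in S_0$. These data form a finite setting on $\pi H$, and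
\[
M_nv=\sum_{s,t\in S_0}\mu_{c(s,t)}\,Q_s(\pi v\pi)Q_t.
\]
Restricting $\mu$ to $\Lambda_0$ does not increase $\|\mu\|_{r,\infty}$, and an operator $x=\pi x\pi$ has the same nonzero singular values on $\pi H$ and on $H$. Proposition~\ref{prop:finite} gives $\|M_nv\|_a\le K\|\pi v\pi\|_a\le K\|v\|_a$. As $M_n$ is a finite sum of bounded maps on $\mathcal C^a$, density gives $\|M_n\|_{\mathcal L(\mathcal C^a)}\le K$.

Let $\Pi_N=\sum_{|j|\le N}e_j$. For $v=\langle\cdot,\eta\rangle\xi$ of rank one,
\[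
\|v-\Pi_Nv\Pi_N\|_a\le\|\xi-\Pi_N\xi\|\,\|\eta\|+\|\xi\|\,\|\eta-\Pi_N\eta\|\to0.
\]
So the operators $v'$ with $v'=\Pi_Nv'\Pi_N$ for some $N$ are dense in $\mathcal C^a$. For such $v'$ we have $M_nv'=M_Nv'$ for $n\ge N$, and therefore $\|M_nv-M_{n'}v\|_a\le2K\|v-v'\|_a$ for every $v\in\mathcal C^a$ and all $n,n'\ge N$. Thus $(M_nv)_n$ is a Cauchy sequence, and its limit has norm at most $K\|v\|_a$.
\end{proof}

From here to the end of Section~\ref{sec:proof} we work in a finite setting.

\section{Two basic estimates, duality and interpolation}\label{sec:two}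

Let $D$ be the $*$-algebra of operators commuting with all $Q_s$ (the block-diagonal operators), and let $\mathbb E(y)=\sum_sQ_syQ_s\in D$ be the block-diagonal part of $y$. The map $\mathbb E$ plays the role of an average. It is positive, and for $b\in D$,
\begin{equation}\label{eq:E}
\mathbb E(b^*yb)=b^*\mathbb E(y)b,\qquad\tau(\mathbb E(y)b)=\sum_s\tau(yQ_sbQ_s)=\tau(yb).
\end{equation}
It is a contraction on every $\mathcal C^a$, $1\le a\le\infty$: the average of $\epsilon_s\epsilon_t$ over all signs $\epsilon\in\{\pm1\}^S$ vanishes for $s\neq t$, so $\mathbb E(y)$ is the average of $U_\epsilon yU_\epsilon$ over the unitaries $U_\epsilon=\sum_s\epsilon_sQ_s$.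

For $x\ge0$ with positive eigenvalues $\xi_i$ and spectral projections $P_i$, and for $\zeta\in\mathbb C$, we put $x^\zeta=\sum_i\xi_i^\zeta P_i$. Thus $x^0$ is the projection onto the range of $x$, $x^{-1}$ is the pseudo-inverse, and $x^{-1}x=x^0$. If $x\in D$, then $x^\zeta\in D$, since each $P_i$ is a polynomial in $x$.

The \emph{pieces} of an operator $v$ are the generalized diagonals
\[
v_\lambda=\sum_{c(s,t)=\lambda}Q_svQ_t,\qquad\lambda\in\Lambda,\qquad\text{so that}\qquad M_\mu v=\sum_\lambda\mu_\lambda v_\lambda.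
\]

\begin{lemma}\label{lem:pieces}
Let $\Gamma\subset\Lambda$ and $g=\sum_{\lambda\in\Gamma}\mu_\lambda v_\lambda$. Then:
\begin{enumerate}
\item[(a)] $v_\lambda^*v_\lambda\in D$ for all $\lambda$, and $\sum_{\lambda\in\Lambda}v_\lambda^*v_\lambda=\mathbb E(v^*v)$;
\item[(b)] $g^*g\le\big(\sum_{\lambda\in\Gamma}|\mu_\lambda|^2\big)\sum_{\lambda\in\Gamma}v_\lambda^*v_\lambda$;
\item[(c)] $\mathbb E(g^*g)=\sum_{\lambda\in\Gamma}|\mu_\lambda|^2\,v_\lambda^*v_\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}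
(a) We have $v_\lambda^*v_\lambda=\sum Q_tv^*Q_sQ_{s'}vQ_{t'}$, summed over $c(s,t)=c(s',t')=\lambda$. Only terms with $s=s'$ survive, and then $t=t'$ because $c(s,\cdot)$ is injective. Hence $v_\lambda^*v_\lambda=\sum_{c(s,t)=\lambda}Q_tv^*Q_svQ_t\in D$. Summing over $\lambda$ means summing over all pairs $(s,t)$, which gives $\sum_tQ_tv^*vQ_t$.

(b) For $h\in H$, $\|gh\|^2\le\big(\sum_\Gamma|\mu_\lambda|\,\|v_\lambda h\|\big)^2\le\sum_\Gamma|\mu_\lambda|^2\cdot\sum_\Gamma\langle v_\lambda^*v_\lambda h,h\rangle$.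

(c) The pieces of $g$ are $\mu_\lambda v_\lambda$ for $\lambda\in\Gamma$ and $0$ otherwise. Apply (a) to $g$.
\end{proof}

Take $\Gamma=\Lambda$. Then (b) and (a) give $g^*g\le\|\mu\|_{\ell^2}^2\mathbb E(v^*v)$, while the trace of (c) gives $\tau(g^*g)\le\|\mu\|_{\ell^\infty}^2\tau(v^*v)$. That is,
\begin{equation}\label{eq:ends}
\|M_\mu\|_{\mathcal L(\mathcal C^\infty)}\le\|\mu\|_{\ell^2},\qquad\|M_\mu\|_{\mathcal L(\mathcal C^2)}\le\|\mu\|_{\ell^\infty}.
\end{equation}
The endpoint theorem will come from the same two estimates, kept in the operator form (b), (c) and applied to each level set of $\mu$.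

The transposed labeling $c^\top(s,t)=c(t,s)$ is proper because $c$ is injective in both variables. It serves twice. First, the pieces of $v^*$ for $c^\top$ are $\sum_{c(t,s)=\lambda}Q_sv^*Q_t=v_\lambda^*$, so every statement about $v,c,\mu$ has a mirror image, obtained by applying it to $v^*,c^\top,\bar\mu$, in which $v_\lambda$ and $g$ are replaced by their adjoints. Second, it describes the dual map.

\begin{lemma}\label{lem:dual}
Let $M_\mu^\top$ be the multiplier defined by $\mu$ and $c^\top$. Then $\|M_\mu\|_{\mathcal L(\mathcal C^a)}=\|M_\mu^\top\|_{\mathcal L(\mathcal C^{a'})}$ for $1\le a\le\infty$.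
\end{lemma}

\begin{proof}
We have $\tau(M_\mu(v)y)=\sum_{s,t}\mu_{c(s,t)}\tau(vQ_tyQ_s)=\tau(vM_\mu^\top(y))$. Both norms equal the maximum of the modulus of this number over $\|v\|_a\le1$, $\|y\|_{a'}\le1$.
\end{proof}

The next lemma is Stein's interpolation theorem for the analytic family obtained by raising $|\mu|$ to complex powers. The multiplier changes with the exponent, and for this reason the obstruction noted after Theorem~\ref{thm:sharp} does not apply. We include the short proof. It uses the three lines theorem: if $\Phi$ is bounded and continuous on the strip $0\le\operatorname{Re}\zeta\le1$, analytic inside, and $|\Phi|\le K_j$ on $\operatorname{Re}\zeta=j$ for $j=0,1$, then $|\Phi(\theta)|\le K_0^{1-\theta}K_1^\theta$ for $0<\theta<1$.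

\begin{lemma}\label{lem:interp}
Let $2<p<P\le\infty$ and let $\theta\in(0,1)$ satisfy $\frac1p=\frac{1-\theta}2+\frac\theta P$. Suppose that $\|M_\nu\|_{\mathcal L(\mathcal C^P)}\le K$ for every $\nu:\Lambda\to\mathbb C$ with $|\nu|=|\mu|^{1/\theta}$. Then $\|M_\mu\|_{\mathcal L(\mathcal C^p)}\le K^\theta$.
\end{lemma}

\begin{proof}
Let $\|v\|_p=\|y\|_{p'}=1$ and write $v=U|v|$, $y=V|y|$ with $U,V$ unitary. Put $\kappa(\zeta)=\frac{1-\zeta}2+\frac\zeta P$,
\[
v(\zeta)=U|v|^{p\kappa(\zeta)},\qquad y(\zeta)=V|y|^{p'(1-\kappa(\zeta))},\qquad\mu^{(\zeta)}_\lambda=\frac{\mu_\lambda}{|\mu_\lambda|}\,|\mu_\lambda|^{\zeta/\theta},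
\]
with $\mu_\lambda^{(\zeta)}=0$ if $\mu_\lambda=0$, and let $\Phi(\zeta)=\tau\big(M_{\mu^{(\zeta)}}(v(\zeta))\,y(\zeta)\big)$. This is a finite linear combination of functions $e^{\beta\zeta}$ with $\beta$ real, hence entire and bounded on the strip, and $\Phi(\theta)=\tau(M_\mu(v)y)$ because $\kappa(\theta)=\frac1p$. We have $|v(\zeta)|=|v|^{p\operatorname{Re}\kappa(\zeta)}$ and $|y(\zeta)|=|y|^{p'(1-\operatorname{Re}\kappa(\zeta))}$. On $\operatorname{Re}\zeta=0$ this gives $\|v(\zeta)\|_2=\|y(\zeta)\|_2=1$, and $|\mu^{(\zeta)}|\le1$, so $|\Phi|\le1$ by \eqref{eq:ends}. On $\operatorname{Re}\zeta=1$ it gives $\|v(\zeta)\|_P=\|y(\zeta)\|_{P'}=1$, and $|\mu^{(\zeta)}|=|\mu|^{1/\theta}$, so $|\Phi|\le K$. Hence $|\tau(M_\mu(v)y)|\le K^\theta$; take the maximum over $v$ and $y$.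
\end{proof}

\begin{proposition}\label{prop:strong}
Let $a,r$ be as in Theorem~\ref{thm:main}. In every finite setting, $\|M_\mu\|_{\mathcal L(\mathcal C^a)}\le\|\mu\|_{\ell^r}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:dual} let $a=p>2$. Take $P=\infty$ in Lemma~\ref{lem:interp}; then $\theta=1-\frac2p=\frac2r$. If $|\nu|=|\mu|^{r/2}$, then \eqref{eq:ends} gives $\|M_\nu\|_{\mathcal L(\mathcal C^\infty)}\le\|\mu\|_{\ell^r}^{r/2}=:K$, and $K^\theta=\|\mu\|_{\ell^r}$.
\end{proof}

With $\|\mu\|_{r,\infty}$ in place of $\|\mu\|_{\ell^r}$ this argument would need the bound $\|M_\nu\|_{\mathcal L(\mathcal C^\infty)}\le C\|\nu\|_{2,\infty}$, which is false by the case $a=1$ of Theorem~\ref{thm:sharp}(ii) as proved in Section~\ref{sec:sharp}, together with Lemmas~\ref{lem:dual} and~\ref{lem:count}. We shall instead prove the weak-type bound directly for even integers $P\ge4$, where $\|g\|_P^P$ can be expanded as a trace.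

\section{Level sets, and the case of circulant matrices}\label{sec:model}

Let $2<p<\infty$ and $\frac1r=\frac12-\frac1p$, and normalize $\|\mu\|_{r,\infty}=1$. Taking $t=|\mu_\lambda|$ in the definition shows $|\mu_\lambda|\le1$. The hypothesis bounds the number of values above each level, so we choose levels at which this number doubles: for $k\ge0$ let
\[
\Lambda_k=\{\lambda:2^{-(k+1)/r}<|\mu_\lambda|\le2^{-k/r}\}.
\]
These sets partition the support of $\mu$, only finitely many are nonempty, and $\#\Lambda_k\le2^{k+1}$. Fix $v$ and put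
\[
g_k=\sum_{\lambda\in\Lambda_k}\mu_\lambda v_\lambda,\qquad\varphi_k=\Big(\sum_{\lambda\in\Lambda_k}v_\lambda^*v_\lambda\Big)^{1/2},\qquad\psi_k=\Big(\sum_{\lambda\in\Lambda_k}v_\lambda v_\lambda^*\Big)^{1/2}.
\]
Then $g:=M_\mu v=\sum_kg_k$. By Lemma~\ref{lem:pieces}(a), $\varphi_k\in D$, which uses the injectivity of $c(s,\cdot)$; by its mirror image, $\psi_k\in D$, which uses the injectivity of $c(\cdot,t)$. Since $\sum_{\Lambda_k}|\mu_\lambda|^2\le2^{k+1}2^{-2k/r}$ and $1-\frac2r=\frac2p$, parts (b) and (c) of the lemma read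
\begin{equation}\label{eq:level}
g_k^*g_k\le2\cdot2^{2k/p}\,\varphi_k^2,\qquad\mathbb E(g_k^*g_k)\le2^{-2k/r}\,\varphi_k^2.
\end{equation}
The first bound grows with $k$ and the second decays. We now see what this means in a commutative case.

\begin{example}\label{ex:circ}
Let $p=r=4$, $S=\Lambda=\mathbb Z/N\mathbb Z$, $c(s,t)=s-t$, and let $Q_s$ be the coordinate projections of $H=\ell^2(\mathbb Z/N\mathbb Z)$. Let $\sigma$ be the shift $(\sigma h)(t)=h(t-1)$. To a circulant matrix $y=\sum_\lambda y_\lambda\sigma^\lambda$ we attach the function $\hat y(\omega)=\sum_\lambda y_\lambda\omega^\lambda$ on the group of $N$-th roots of unity, with normalized counting measure. The vectors $t\mapsto\omega^{-t}$ form an orthogonal basis of eigenvectors, with eigenvalues $\hat y(\omega)$. So products and adjoints of circulants correspond to products and conjugates of functions, $\|y\|_a=N^{1/a}\|\hat y\|_{L^a}$, and $\mathbb E(y)=y_0\cdot1=\int\hat y\cdot1$.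

Let $v=\sum_\lambda x_\lambda\sigma^\lambda$. Its pieces are $x_\lambda\sigma^\lambda$, so $\varphi_k=\psi_k=\beta_k\cdot1$ with $\beta_k^2=\sum_{\Lambda_k}|x_\lambda|^2$, and \eqref{eq:level} becomes
\[
\|\hat g_k\|_{L^\infty}\le\sqrt2\;2^{k/4}\beta_k,\qquad\|\hat g_k\|_{L^2}\le2^{-k/4}\beta_k.
\]
For a single level, $\|\hat g_k\|_{L^4}^4\le\|\hat g_k\|_{L^\infty}^2\|\hat g_k\|_{L^2}^2\le2\beta_k^4$. Growth and decay cancel exactly; this is what it means for $r$ to be critical. The triangle inequality then yields only $\|\hat g\|_{L^4}\le2^{1/4}\sum_k\beta_k$, whereas we know $\sum_k\beta_k^2\le\|\hat v\|_{L^2}^2\le\|\hat v\|_{L^4}^2$. For two different levels $k\le l$, however, we may use the supremum bound at the lower level and the mean-square bound at the higher level: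
\[
\|\hat g_k\hat g_l\|_{L^2}\le\|\hat g_k\|_{L^\infty}\|\hat g_l\|_{L^2}\le\sqrt2\;2^{-(l-k)/4}\beta_k\beta_l.
\]
With $\beta_k\beta_l\le\frac12(\beta_k^2+\beta_l^2)$ and $L_0=\sum_{d\in\mathbb Z}2^{-|d|/4}$ we obtain
\[
\|\hat g\|_{L^4}^2=\big\||\hat g|^2\big\|_{L^2}\le\sum_{k,l}\|\hat g_k\hat g_l\|_{L^2}\le\sqrt2\,L_0\sum_k\beta_k^2\le\sqrt2\,L_0\,\|\hat v\|_{L^4}^2.
\]
Thus $\|M_\mu v\|_4\le(\sqrt2L_0)^{1/2}\|v\|_4$ for circulant $v$, whatever the number of levels.
\end{example}

The mechanism is the following. Write $\hat g_k=\sqrt2\,2^{k/4}\beta_ku_k$. Then $|u_k|\le1$ and $\int|u_k|^2\le2^{-k}$, as for the indicator function of a set of measure $2^{-k}$. So $\hat g_k$ is a bump of height $2^{k/4}$ on a set of measure $2^{-k}$. Two such bumps at distant levels overlap at most on the smaller set, where the lower bump is too low to matter. Three things change in general.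

\begin{enumerate}
\item The scalars $\beta_k$ become operators $\varphi_k,\psi_k\in D$ that do not commute with $g_k$. We shall factor $g_k$ with $\varphi_k$ on the right and also with $\psi_k$ on the left, so that in $g_kg_l^*$ and in $g_k^*g_l$ the factors from $D$ meet in the middle.
\item For $p>4$ products are measured in $\mathcal C^{p/2}$. For functions, $|u|\le1$ gives $\int|u|^q\le\int|u|^2$ when $q\ge2$; Lemma~\ref{lem:thin} is the substitute.
\item The sizes of the levels are no longer square summable. Suppose that the $Q_s$ have rank one and that $v$ has entries $1$ at positions $(s_k,t_k)$, $0\le k<K$, in distinct rows and distinct columns, with $c(s_k,t_k)\in\Lambda_k$, and entries $0$ elsewhere. Then $\varphi_k=Q_{t_k}$ and $\|v\|_p=K^{1/p}$, so $\sum_k\|\varphi_k\|_p^2=K^{1-2/p}\|v\|_p^2$, while $\sum_k\|\varphi_k\|_p^p=\|v\|_p^p$. Only the $\ell^p$-sum is controlled (Lemma~\ref{lem:factor}), and the final summation must be arranged to use nothing more (Lemma~\ref{lem:sum}).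
\end{enumerate}

\section{Two trace inequalities}\label{sec:trace}

Both lemmas of this section rest on the Araki--Lieb--Thirring inequality \cite{LT,Ar}: for operators $X,b\ge0$ and real $s\ge1$,
\begin{equation}\label{eq:ALT}
\tau\big((bXb)^s\big)\le\tau\big(b^sX^sb^s\big).
\end{equation}
It allows us to distribute a power over noncommuting factors, and then to use $X^s\le X$ for $0\le X\le1$.

For $\delta>0$ call an operator $u$ \emph{$\delta$-thin} if $\|u\|_\infty\le1$ and $\mathbb E(u^*u)\le\delta\cdot1$. This is the analogue of the indicator function of a set of measure $\delta$. Such a $u$ may have norm $1$, but it shrinks every block-diagonal operator.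

\begin{lemma}\label{lem:thin}
Let $2\le q<\infty$ and $b\in D$. If $u$ is $\delta$-thin, then $\|ub\|_q\le\delta^{1/q}\|b\|_q$. If moreover $\tilde u$ is $\tilde\delta$-thin, then $\|ub\tilde u^*\|_q\le\min(\delta,\tilde\delta)^{1/q}\|b\|_q$.
\end{lemma}

\begin{proof}
Let $b_1=|b^*|=(bb^*)^{1/2}\in D$. Then $\|b_1\|_q=\|b\|_q$, and $\|ub\|_q=\|ub_1\|_q$ because $(ub)(ub)^*=(ub_1)(ub_1)^*$. So we may assume $b\ge0$. By \eqref{eq:ALT} with $s=q/2\ge1$, by $(u^*u)^{q/2}\le u^*u$, and by \eqref{eq:E},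
\[
\|ub\|_q^q=\tau\big((bu^*ub)^{q/2}\big)\le\tau\big((u^*u)^{q/2}b^q\big)\le\tau(u^*u\,b^q)=\tau\big(\mathbb E(u^*u)b^q\big)\le\delta\,\tau(b^q).
\]
For the second claim, $\|ub\tilde u^*\|_q\le\|ub\|_q$ and $\|ub\tilde u^*\|_q\le\|b\tilde u^*\|_q=\|\tilde ub^*\|_q$; apply the first claim to each, noting $b^*\in D$.
\end{proof}

The hypothesis $b\in D$ cannot be dropped: if $\|uh\|=\|h\|=1$ and $b$ is the projection onto $\mathbb Ch$, then $\|ub\|_q=\|b\|_q$.

\begin{lemma}\label{lem:super}
For finitely many operators $A_k\ge0$ and $s\ge1$, $\ \sum_k\tau(A_k^s)\le\tau\big((\sum_kA_k)^s\big)$.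
\end{lemma}

\begin{proof}
Let $B=\sum_kA_k$ and $C_k=B^{-1/2}A_kB^{-1/2}\ge0$. Then $\sum_kC_k=B^0$, so $C_k\le1$. From $0\le A_k\le B$ we get $\ker B\subset\ker A_k$, hence $A_k=B^0A_kB^0=B^{1/2}C_kB^{1/2}$. By \eqref{eq:ALT}, $\tau(A_k^s)\le\tau(C_k^sB^s)\le\tau(C_kB^s)$, and $\sum_k\tau(C_kB^s)=\tau(B^s)$.
\end{proof}

For $p=4$ we need Lemma~\ref{lem:thin} only for $q=2$, where \eqref{eq:ALT} is an identity, and Lemma~\ref{lem:super} only for $s=2$, where it follows from $\tau(A_kA_l)\ge0$.

\section{Almost orthogonality of the levels}\label{sec:proof}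

We keep the notation and normalization of Section~\ref{sec:model} and put
\[
\gamma_k=\sqrt2\;2^{k/p},\qquad\alpha_k=\max(\|\varphi_k\|_p,\|\psi_k\|_p).
\]

\begin{lemma}\label{lem:factor}
There are $2^{-k}$-thin operators $u_k,\tilde u_k$ with $g_k=\gamma_ku_k\varphi_k$ and $g_k^*=\gamma_k\tilde u_k\psi_k$. Moreover $\sum_k\alpha_k^p\le2\|v\|_p^p$.
\end{lemma}

\begin{proof}
Put $u_k=\gamma_k^{-1}g_k\varphi_k^{-1}$. The first bound in \eqref{eq:level} gives $\ker\varphi_k\subset\ker g_k$, so $\gamma_ku_k\varphi_k=g_k\varphi_k^0=g_k$, and it gives $u_k^*u_k\le\varphi_k^{-1}\varphi_k^2\varphi_k^{-1}=\varphi_k^0\le1$. Since $\varphi_k^{-1}\in D$, \eqref{eq:E} and the second bound in \eqref{eq:level} give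
\[
\mathbb E(u_k^*u_k)=\gamma_k^{-2}\varphi_k^{-1}\mathbb E(g_k^*g_k)\varphi_k^{-1}\le\tfrac12\,2^{-2k/p-2k/r}\,\varphi_k^0\le2^{-k},
\]
because $\frac2p+\frac2r=1$. Next, by Lemma~\ref{lem:pieces}(a), $\sum_k\varphi_k^2+A=\mathbb E(v^*v)$ with $A=\sum_{\mu_\lambda=0}v_\lambda^*v_\lambda\ge0$. Lemma~\ref{lem:super} with $s=p/2$ and the contractivity of $\mathbb E$ on $\mathcal C^{p/2}$ yield
\[
\sum_k\|\varphi_k\|_p^p=\sum_k\tau\big((\varphi_k^2)^{p/2}\big)\le\|\mathbb E(v^*v)\|_{p/2}^{p/2}\le\|v^*v\|_{p/2}^{p/2}=\|v\|_p^p.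
\]
Passing to $v^*,c^\top,\bar\mu$ leaves the sets $\Lambda_k$ unchanged and replaces $g_k$ by $g_k^*$ and $\varphi_k$ by $\psi_k$. This produces $\tilde u_k$ and the bound $\sum_k\|\psi_k\|_p^p\le\|v^*\|_p^p=\|v\|_p^p$. Finally $\alpha_k^p\le\|\varphi_k\|_p^p+\|\psi_k\|_p^p$.
\end{proof}

\begin{lemma}\label{lem:ao}
Let $p\ge4$ and $q=p/2$. Then for all $k,l$,
\[
\|g_k^*g_l\|_q\le2\cdot2^{-|k-l|/p}\alpha_k\alpha_l,\qquad\|g_kg_l^*\|_q\le2\cdot2^{-|k-l|/p}\alpha_k\alpha_l.
\]
\end{lemma}

\begin{proof}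
By Lemma~\ref{lem:factor}, $g_k^*g_l=\gamma_k\gamma_l\,\tilde u_k(\psi_k\psi_l)\tilde u_l^*$ and $g_kg_l^*=\gamma_k\gamma_l\,u_k(\varphi_k\varphi_l)u_l^*$. The middle factors lie in $D$ and have $\mathcal C^q$-norm at most $\alpha_k\alpha_l$ by H\"older's inequality. Since $q\ge2$, Lemma~\ref{lem:thin} bounds both norms by
\[
2\cdot2^{(k+l)/p}\,2^{-\max(k,l)/q}\,\alpha_k\alpha_l,
\]
and $(k+l)/p-2\max(k,l)/p=-|k-l|/p$.
\end{proof}

It remains to sum. For $p=4$ we have $\|g\|_4^4=\sum\tau(g_{k_1}^*g_{k_2}g_{k_3}^*g_{k_4})$. The first bound of Lemma~\ref{lem:ao} makes a term small unless $k_1$ is near $k_2$ and $k_3$ is near $k_4$. Used alone, it gives a multiple of $(\sum_k\alpha_k^2)^2$, as in Example~\ref{ex:circ}, and we saw that this can be too large. But the same term equals $\tau(g_{k_2}g_{k_3}^*g_{k_4}g_{k_1}^*)$, so by the second bound it is also small unless $k_2$ is near $k_3$ and $k_4$ is near $k_1$. Together the two pairings force all four indices to be close, and the sum is comparable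 to at most its diagonal $\sum_k\alpha_k^4$. This is why both factorizations, and both halves of properness, enter the proof.

\begin{lemma}\label{lem:sum}
Let $p=2q$ with $q\ge2$ an integer. Let $(g_k)$ be finitely many operators indexed by integers, and let $\alpha_k\ge0$, $A\ge0$, $0<\rho<1$ be such that $\|g_k^*g_l\|_q$ and $\|g_kg_l^*\|_q$ are at most $A\rho^{2|k-l|}\alpha_k\alpha_l$ for all $k,l$. Then, with $L=\sum_{d\in\mathbb Z}\rho^{|d|}$,
\[
\Big\|\sum_kg_k\Big\|_p^p\le A^qL^{p-1}\sum_k\alpha_k^p.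
\]
\end{lemma}

\begin{proof}
Let $g=\sum_kg_k$. Since $q$ is an integer,
\[
\|g\|_p^p=\tau\big((g^*g)^q\big)=\sum_{k_1,\dots,k_p}T(k_1,\dots,k_p),\qquad T=\tau\big(g_{k_1}^*g_{k_2}g_{k_3}^*g_{k_4}\cdots g_{k_{p-1}}^*g_{k_p}\big).
\]
Put $k_{p+1}=k_1$. H\"older's inequality $|\tau(x_1\cdots x_q)|\le\prod_i\|x_i\|_q$, applied with $x_i=g_{k_{2i-1}}^*g_{k_{2i}}$ and, after moving $g_{k_1}^*$ to the end, with $x_i=g_{k_{2i}}g_{k_{2i+1}}^*$, gives
\[
|T|\le A^q\prod_{i=1}^p\alpha_{k_i}\prod_{i\text{ odd}}\rho^{2|k_i-k_{i+1}|},\qquad|T|\le A^q\prod_{i=1}^p\alpha_{k_i}\prod_{i\text{ even}}\rho^{2|k_i-k_{i+1}|},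
\]
with $1\le i\le p$ throughout. The geometric mean of the two bounds, followed by the inequality between geometric and arithmetic means, yields
\[
|T|\le A^q\,\Omega(k_1,\dots,k_p)\,\frac1p\sum_{i=1}^p\alpha_{k_i}^p,\qquad\Omega=\prod_{i=1}^p\rho^{|k_i-k_{i+1}|}.
\]
As $\Omega$ is invariant under cyclic shifts of the indices, $\sum_{k_1,\dots,k_p}\Omega\,\alpha_{k_i}^p$ does not depend on $i$, and $\|g\|_p^p\le A^q\sum_{k_1}\alpha_{k_1}^p\sum_{k_2,\dots,k_p}\Omega$. Drop the factor $\rho^{|k_p-k_1|}\le1$ from $\Omega$ and sum over $k_p$, then $k_{p-1}$, down to $k_2$; each sum contributes at most $L$.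
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
The case $\mu=0$ is trivial, so by homogeneity let $\|\mu\|_{r,\infty}=1$. By Lemma~\ref{lem:dual} we may assume $a=p>2$, since $c^\top$ is proper and $r$, $p$ are the same for $a$ and $a'$.

\emph{Even integers $p\ge4$.} Lemma~\ref{lem:ao} provides the hypothesis of Lemma~\ref{lem:sum} with $A=2$ and $\rho=2^{-1/(2p)}$. With Lemma~\ref{lem:factor} we get $\|M_\mu v\|_p^p\le2^{p/2}L^{p-1}\cdot2\|v\|_p^p$. From $e^x-1\ge x$,
\[
1\le L=1+\frac2{\rho^{-1}-1}\le1+\frac{4p}{\log2}\le7p.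
\]
Hence
\begin{equation}\label{eq:even}
\|M_\mu\|_{\mathcal L(\mathcal C^p)}\le\sqrt2\;2^{1/p}L^{1-1/p}\le14p.
\end{equation}

\emph{Other $p>2$.} Let $P$ be the least even integer greater than $p$. Then $4\le P<p+2<2p$. Let $\theta$ be as in Lemma~\ref{lem:interp} and $\frac1R=\frac12-\frac1P$. Then $\frac1r=\frac12-\frac1p=\frac\theta R$, that is, $R=\theta r$. If $|\nu|=|\mu|^{1/\theta}$, then
\[
\#\{|\nu|\ge t\}=\#\{|\mu|\ge t^\theta\}\le t^{-\theta r}=t^{-R}\qquad(t>0),
\]
so $\|\nu\|_{R,\infty}\le1$, and \eqref{eq:even} for $P$ gives $\|M_\nu\|_{\mathcal L(\mathcal C^P)}\le14P$. Lemma~\ref{lem:interp} yields $\|M_\mu\|_{\mathcal L(\mathcal C^p)}\le(14P)^\theta\le14P\le28p$.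
\end{proof}

This proves Theorems~\ref{thm:general} and~\ref{thm:main}. The factor $p$ comes from $L$: the decay $2^{-|k-l|/p}$ separates two levels only when they are more than about $p$ apart, and it disappears as $p\to\infty$.

\section{Lower bounds}\label{sec:sharp}

All test multipliers act on $H=\mathbb C^N$, with $e_j$ the $j$-th coordinate projection for $1\le j\le N$, $e_j=0$ otherwise, and $f(j)=j$. Then $M^e_{m,f}$ is the map $T_m:(v_{jk})\mapsto(m_{j-k}v_{jk})$. By Lemma~\ref{lem:dual}, the norm of $T_m$ on $\mathcal C^a$ equals the norm of $T_{\check m}$ on $\mathcal C^{a'}$, where $\check m_n=m_{-n}$. Reflection preserves $C_m$ and the constraint $|m_n|\le w(|n|)$, so each lower bound may be proved for whichever of $a,a'$ is convenient. Let $J$ be the $N\times N$ matrix with all entries $1$; it has rank one and $\|J\|_a=N$ for every $a$. The unit circle $\mathbb T$ carries normalized arc length.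

\subsection*{The rate of decay}
We look for a Toeplitz matrix $v$ of signs with small norm; the multiplier with the same signs sends it to $J$. Since $N=\|v\|_2\le\sqrt N\|v\|_\infty$, the best one can hope for is $\|v\|_\infty$ of order $\sqrt N$. The Rudin--Shapiro polynomials achieve this. They are defined by $F_0=G_0=1$ and
\[
F_{i+1}=F_i+z^{2^i}G_i,\qquad G_{i+1}=F_i-z^{2^i}G_i.
\]
By induction $F_i$ and $G_i$ have degree $2^i-1$ and all coefficients $\pm1$, and the parallelogram law gives $|F_{i+1}|^2+|G_{i+1}|^2=2(|F_i|^2+|G_i|^2)$ on $\mathbb T$, so $|F_i|^2+|G_i|^2=2^{i+1}$.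

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}(i)]
Let $a=p>2$ and $N=2^i$, $i\ge0$. The function $\phi(z)=z^{-(N-1)}F_{i+1}(z)=\sum_{n=-(N-1)}^N\varepsilon_nz^n$ has $\varepsilon_n=\pm1$ and $|\phi|\le2^{(i+2)/2}=2\sqrt N$ on $\mathbb T$. Since $\langle\phi z^k,z^j\rangle_{L^2(\mathbb T)}=\varepsilon_{j-k}$, the matrix $v=(\varepsilon_{j-k})_{1\le j,k\le N}$ is the compression of multiplication by $\phi$ to the span of $z,\dots,z^N$. Hence $\|v\|_\infty\le2\sqrt N$ and $\|v\|_p\le N^{1/p}\|v\|_\infty\le2N^{1/2+1/p}$. Let $m_n=w(N-1)\varepsilon_n$ for $|n|<N$ and $m_n=0$ otherwise. Then $|m_n|\le w(|n|)$ because $w$ is nonincreasing, and $T_mv=w(N-1)J$. Therefore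
\[
K_a(w)\ge\frac{w(N-1)N}{2N^{1/2+1/p}}=\tfrac12N^{1/r}w(N-1).
\]
Given $n\ge0$, choose $N=2^i$ with $N\le1+n<2N$. Then $w(n)\le w(N-1)$, and $(1+n)^{1/r}w(n)\le2^{1/r}N^{1/r}w(N-1)\le2^{1/r}\cdot2K_a(w)\le4K_a(w)$.
\end{proof}

\begin{remark}
(a) Monotonicity of $w$ is needed for the lower bound. If $w$ is the indicator function of $\{n_0\}$, every admissible $m$ has $\|m\|_{r,\infty}\le2^{1/r}$, so its multiplier has norm at most $40p$ by Theorem~\ref{thm:general}, while $\sup_n(1+n)^{1/r}w(n)=(1+n_0)^{1/r}$ is arbitrarily large.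

(b) Theorem~\ref{thm:general} fails for labelings that are not proper. Take $\Lambda=\{1,-1\}$, $\mu_\lambda=\lambda$ and $c(j,k)=\varepsilon_{j-k}$. Then $\|\mu\|_{r,\infty}=2^{1/r}$, but the multiplier sends $v$ to $J$, so its norm on $\mathcal C^p$ is at least $\frac12N^{1/r}$.
\end{remark}

\subsection*{The growth of the constant}
The multiplier above lives on a single level and gives a constant independent of $p$. To see growth, all levels must contribute at once. We take random signs, for which the contributions add in the square mean, and we work with $a<2$, because the trace norm of a matrix can be bounded below by the $L^1$-norm of a polynomial.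

\begin{lemma}\label{lem:L1}
For every $N\times N$ matrix $y$, $\ \big\|\sum_{j,k}y_{jk}z^{j-k}\big\|_{L^1(\mathbb T)}\le\|y\|_1$.
\end{lemma}

\begin{proof}
If $y_{jk}=\xi_j\bar\eta_k$, the polynomial is $\big(\sum_j\xi_jz^j\big)\overline{\big(\sum_k\eta_kz^k\big)}$, and its $L^1$-norm is at most $\|\xi\|\,\|\eta\|=\|y\|_1$ by the Cauchy--Schwarz inequality and Parseval's identity. The singular value decomposition writes a general $y$ as a sum of rank-one matrices whose trace norms add up to $\|y\|_1$.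
\end{proof}

We also need Khintchine's inequality. Let $d_n$ be finitely many complex numbers, $X=\sum_n\varepsilon_nd_n$, $V=\sum_n|d_n|^2$, and let $\operatorname{Av}$ denote the average over all signs $\varepsilon_n=\pm1$. Then $\operatorname{Av}|X|^2=V$. In the expansion of $|X|^4$ only terms whose four indices coincide in pairs have nonzero average, so $\operatorname{Av}|X|^4=2V^2+|\sum_nd_n^2|^2-2\sum_n|d_n|^4\le3V^2$. H\"older's inequality gives $V=\operatorname{Av}\big(|X|^{2/3}|X|^{4/3}\big)\le(\operatorname{Av}|X|)^{2/3}(3V^2)^{1/3}$, that is,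
\begin{equation}\label{eq:kh}
\operatorname{Av}|X|\ge(V/3)^{1/2}.
\end{equation}

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:sharp}(ii)]
Let $1\le a<2$, $p=a'\in(2,\infty]$, $\frac1r=\frac12-\frac1p$ and $N\ge2$. For signs $\varepsilon_n$ put $m_n=\varepsilon_n(1+|n|^{1/r})^{-1}$ if $|n|<N$ and $m_n=0$ otherwise, so $C_m=1$. Let $v=J/N$, so $\|v\|_a=1$, and $x=T_mv=\frac1N(m_{j-k})_{j,k}$. There are $N-|n|$ pairs $(j,k)$ with $j-k=n$, so Lemma~\ref{lem:L1} gives
\[
\|x\|_1\ge\int_{\mathbb T}\Big|\sum_{|n|<N}\varepsilon_nb_nz^n\Big|,\qquad b_n=\Big(1-\frac{|n|}N\Big)\big(1+|n|^{1/r}\big)^{-1}.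
\]
Average over the signs and apply \eqref{eq:kh} for each $z$, with $d_n=b_nz^n$. Since $V=\sum_nb_n^2$ does not depend on $z$, some choice of signs satisfies $\|x\|_1\ge(V/3)^{1/2}$. For $1\le n\le N/2$ we have $b_n\ge\frac12\cdot\frac12n^{-1/r}$, and $\frac2r\le1$, so
\[
V\ge\frac1{16}\sum_{1\le n\le N/2}\frac1n\ge\frac1{16}\log\frac N2,\qquad\|x\|_1\ge\frac1{4\sqrt3}\sqrt{\log(N/2)}.
\]
For $a=1$, $r=2$ the right side is a lower bound for $\|T_m\|_{\mathcal L(\mathcal C^1)}$ and tends to infinity with $N$, so no constant exists.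

For $1<a<2$, H\"older's inequality gives $\|x\|_1\le\|1\|_p\|x\|_a=N^{1/p}\|x\|_a$. The loss $N^{-1/p}$ stays bounded up to $N$ of order $e^p$, so take $N=\lceil e^p\rceil\le2e^p$. Since $p>2$, we have $N^{-1/p}\ge2^{-1/p}e^{-1}\ge\frac1{\sqrt2\,e}$ and $\log(N/2)\ge p-\log2\ge p/2$. Hence
\[
\|T_m\|_{\mathcal L(\mathcal C^a)}\ge\|x\|_a\ge\frac1{\sqrt2\,e}\cdot\frac1{4\sqrt3}\sqrt{p/2}=c_0\sqrt p,\qquad c_0=\frac1{8\sqrt3\,e}.
\]
The case $a>2$ follows by duality.
\end{proof}

\begin{thebibliography}{9}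

\bibitem{Ar} Araki, Lett. Math. Phys. 19 (1990).

\bibitem{LT} Lieb and Thirring, 1976.

\bibitem{RV} Jan Rozendaal and Mark Veraar, \emph{Fourier multiplier theorems involving type and cotype}, arXiv:1605.09340 (2016).

\end{thebibliography}
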